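\title{Cocycles in acyclic complexes of relatively cotorsion modules:\\ a counterexample at $\aleph_\omega$}

\begin{abstract}
Let $R\to A$ be a ring homomorphism such that $A$ is a projective left $R$-module. A left $A$-module $C$ is $A/R$-cotorsion if $\operatorname{Ext}^1_A(F,C)=0$ for every flat left $A$-module $F$ that is projective over $R$. The Relatively Cotorsion Conjecture states that in every acyclic complex of $A/R$-cotorsion modules the modules of cocycles are $A/R$-cotorsion. We construct a counterexample in ZFC, with $R$ commutative, $R$ and $A$ von Neumann regular, and $A$ generated by $\aleph_\omega$ elements as a left $R$-module. We also prove that the statement of the conjecture holds whenever $A$ is generated by fewer than $\aleph_\omega$ elements, so the counterexample is optimal in size.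
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Rings are associative and unital, and modules are left modules unless stated otherwise. Throughout, $R\to A$ is a ring homomorphism that makes $A$ a projective left $R$-module. Let $\mathsf E=A\text{-Mod}_{\mathrm{flat}}^{R\text{-proj}}$ be the class of flat $A$-modules whose underlying $R$-modules are projective. An $A$-module $C$ is \emph{$A/R$-cotorsion} if
\[
\operatorname{Ext}^1_A(F,C)=0\qquad\text{for all }F\in\mathsf E,
\]
and $A\text{-Mod}^{A/R\text{-cot}}$ denotes the class of such modules. For a complex $C=(C^j,d^j)_{j\in\mathbb Z}$ we write $Z^j(C)=\ker d^j$. We say that $R\to A$ has the \emph{cocycle property} if, for every acyclic complex $C$ of $A$-modules whose terms $C^j$ are all $A/R$-cotorsion, the modules $Z^j(C)$ are all $A/R$-cotorsion. The following problem is posed in \cite{Pos}.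

\medskip
\noindent\textbf{Relatively Cotorsion Conjecture.} \emph{Every ring homomorphism $R\to A$ that makes $A$ a projective left $R$-module has the cocycle property.}
\medskip

Since $A$ is projective over $R$, the class $\mathsf E$ lies between the projective and the flat $A$-modules, and both extremes occur. If $R=A$, then $\mathsf E$ consists of the projective modules, every module is $A/R$-cotorsion, and there is nothing to prove. If $R$ is a field, then $\mathsf E$ consists of all flat modules, and the $A/R$-cotorsion modules are the cotorsion modules in the usual sense.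

It is known that $(\mathsf E,\,A\text{-Mod}^{A/R\text{-cot}})$ is a hereditary complete cotorsion pair in $A\text{-Mod}$, and that the cocycle property of $R\to A$ is equivalent to each of the two triangulated functors
\begin{equation}\label{eq:functors}
\mathsf{Hot}(A\text{-Mod}_{\mathrm{proj}})\to \mathsf{D}^{\mathrm{bco}}(A\text{-Mod}_{\mathrm{flat}}^{R\text{-proj}}),
\qquad
\mathsf{D}^{\mathrm{bctr}}(A\text{-Mod}^{A/R\text{-cot}})\to\mathsf{D}^{\mathrm{bctr}}(A\text{-Mod})
\end{equation}
being an equivalence. Here $A\text{-Mod}_{\mathrm{proj}}$ is the category of projective modules, $\mathsf{D}^{\mathrm{bco}}$ and $\mathsf{D}^{\mathrm{bctr}}$ are the Becker coderived and contraderived categories, and the functors are induced by the inclusions. None of these categories is used below.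

There is a natural reason to expect a positive answer. Let $C$ be an acyclic complex of $A/R$-cotorsion modules and $F\in\mathsf E$. Dimension shifting along the sequences $0\to Z^{j-1}(C)\to C^{j-1}\to Z^j(C)\to0$ gives $\operatorname{Ext}^1_A(F,Z^j(C))\cong\operatorname{Ext}^{1+d}_A(F,Z^{j-d}(C))$ for all $d\ge0$ (Lemma~\ref{lem:shift}). The group on the left therefore vanishes if $F$ has finite projective dimension. For a general $F$ one tries to write $F$ as the limit of a well-ordered chain of smaller modules. Passing to such a limit normally costs one cohomological degree, but the same shift isomorphism gives the degree back. So it suffices to reach $F$ from modules of finite projective dimension, provided that all intermediate modules lie in $\mathsf E$. This proviso is the weak point. A flat module with $\aleph_n$ generators and relations has projective dimension at most $n+1$, but an $A$-submodule of $F$ that is also an $R$-direct summand may need as many generators as $A$ needs over $R$. The argument thus works when $A$ has $\aleph_n$ generators over $R$ for some finite $n$, and it stops at $\aleph_\omega$. Our results show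 that the property itself stops there.

\begin{theorem}\label{thm:counter}
There are a ring homomorphism $R\to A$, with $A$ a projective left $R$-module generated by $\aleph_\omega$ elements, and an acyclic complex of $A/R$-cotorsion left $A$-modules with a module of cocycles that is not $A/R$-cotorsion. One can take $R$ commutative and both $R$ and $A$ von Neumann regular.
\end{theorem}

Thus the Relatively Cotorsion Conjecture is false, with no set-theoretic hypothesis beyond ZFC. By the equivalences quoted above, for this $R\to A$ neither functor in \eqref{eq:functors} is an equivalence.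

\begin{theorem}\label{thm:small}
If the projective left $R$-module $A$ is generated by fewer than $\aleph_\omega$ elements, then $R\to A$ has the cocycle property.
\end{theorem}

\begin{corollary}\label{cor:sharp}
Let $\nu$ be an infinite cardinal. The cocycle property holds for all $R\to A$ with $A$ a projective left $R$-module generated by $\nu$ elements if and only if $\nu<\aleph_\omega$. For every $\nu\ge\aleph_\omega$ there is a counterexample in which the minimal number of generators of $A$ as a left $R$-module is exactly $\nu$.
\end{corollary}

Section~\ref{sec:shift} reduces Theorem~\ref{thm:counter} to two conditions on $\operatorname{Ext}^2$. Section~\ref{sec:B} finds a class of modules over a commutative algebra $B$ that satisfies these conditions, and Section~\ref{sec:A} realizes this class through a matrix ring $A$ over $B$ and a subring $R$ of diagonal matrices. Section~\ref{sec:small} proves Theorem~\ref{thm:small} and Corollary~\ref{cor:sharp}; it can be read directly after Section~\ref{sec:shift}.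

\section{Dimension shifting}\label{sec:shift}

We first recall the standard facts that are used in both halves of the paper. A module $M$ is a \emph{transfinite extension} of modules from a class $\mathcal C$ if there is an increasing chain of submodules $(M_\alpha)_{\alpha\le\lambda}$, indexed by an ordinal, with $M_0=0$, $M_\lambda=M$, $M_\gamma=\bigcup_{\alpha<\gamma}M_\alpha$ for limit $\gamma$, and each $M_{\alpha+1}/M_\alpha$ zero or isomorphic to a member of $\mathcal C$.

\begin{itemize}
\item \emph{Eklof's lemma.} If $M$ is a transfinite extension of modules $M'$ with $\operatorname{Ext}^1(M',Y)=0$, then $\operatorname{Ext}^1(M,Y)=0$. The same holds for $\operatorname{Ext}^i$ with any fixed $i\ge1$, because $\operatorname{Ext}^i(-,Y)\cong\operatorname{Ext}^1(-,Y')$ for the $(i-1)$-st cosyzygy $Y'$ in an injective resolution of $Y$. Letting $Y$ vary gives \emph{Auslander's lemma}: a transfinite extension of modules of projective dimension $\le m$ has projective dimension $\le m$.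
\item \emph{Kaplansky's theorems} \cite{Kap}. A projective module over any ring is a direct sum of countably generated modules. A projective module over a von Neumann regular ring is a direct sum of modules isomorphic to principal left ideals generated by idempotents.
\item \emph{Regular rings.} A ring $\Lambda$ is von Neumann regular if $x\in x\Lambda x$ for all $x\in\Lambda$. Over such a ring all modules are flat, and if $x=xyx$ then $\Lambda x=\Lambda h$ for the idempotent $h=yx$.
\item \emph{Top Ext.} If $\operatorname{pd}M=d<\infty$ and $M\ne0$, then $\operatorname{Ext}^d(M,P)\neq0$ for some free module $P$. Indeed, $\operatorname{Ext}^d(M,-)$ is nonzero on some module $G$ and is right exact, so it is nonzero on a free module that maps onto $G$.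
\end{itemize}

\begin{lemma}\label{lem:shift}
Let $F\in\mathsf E$.
\begin{enumerate}
\item[(a)] $\operatorname{Ext}^i_A(F,C)=0$ for every $A/R$-cotorsion module $C$ and all $i\ge1$.
\item[(b)] If $C$ is an acyclic complex of $A/R$-cotorsion modules, then $\operatorname{Ext}^i_A(F,Z^j(C))\cong\operatorname{Ext}^{i+1}_A(F,Z^{j-1}(C))$ for all $i\ge1$ and $j\in\mathbb Z$. If moreover $\operatorname{pd}_AF<\infty$, these groups are zero.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $0\to F'\to P\to F\to0$ be exact with $P$ projective over $A$. Then $F'$ is flat, since $\operatorname{Tor}^A_1(-,F')\cong\operatorname{Tor}^A_2(-,F)=0$. The sequence splits over $R$, and $P$ is projective over $R$ because $A$ is; hence $F'$ is projective over $R$. So all syzygies of $F$ lie in $\mathsf E$, and $\operatorname{Ext}^i_A(F,C)\cong\operatorname{Ext}^1_A(F'',C)=0$ for the $(i-1)$-st syzygy $F''$.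

(b) Apply $\operatorname{Ext}_A(F,-)$ to $0\to Z^{j-1}(C)\to C^{j-1}\to Z^j(C)\to0$ and use (a). Iterating the isomorphism raises the degree above $\operatorname{pd}_AF$.
\end{proof}

A counterexample therefore needs a module in $\mathsf E$ of infinite projective dimension. It also needs an acyclic complex of $A/R$-cotorsion modules that is unbounded on the left, and the question is how to produce one with a prescribed bad module of cocycles. Every module is a module of cocycles in the acyclic complex obtained by splicing a projective and an injective resolution. Its projective terms need not be $A/R$-cotorsion, but it is enough that their first cosyzygies are.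

\begin{proposition}\label{prop:criterion}
Suppose that
\begin{enumerate}
\item[(i)] $\operatorname{Ext}^2_A(F,P)=0$ for all $F\in\mathsf E$ and all projective $A$-modules $P$;
\item[(ii)] there is $F_0\in\mathsf E$ with $\operatorname{pd}_AF_0\ge2$.
\end{enumerate}
Then $R\to A$ does not have the cocycle property.
\end{proposition}

\begin{proof}
By (ii) there is a module $M$ with $\operatorname{Ext}^2_A(F_0,M)\ne0$. Take a projective resolution $\cdots\to P_1\to P_0\to M\to0$ and an injective resolution $0\to M\to I^0\to I^1\to\cdots$, and splice them into an acyclic complex $L$ with $L^j=I^j$ and $L^{-1-j}=P_j$ for $j\ge0$. Then $Z^0(L)=M$, and by (i)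
\[
\operatorname{Ext}^2_A(F,L^j)=0\qquad\text{for all }F\in\mathsf E,\ j\in\mathbb Z.
\]
Choose monomorphisms $\iota\colon L^j\to U^j$ into injective modules, and let $D$ be the complex with $D^j=U^j\oplus U^{j+1}$ and $d(x,y)=(y,0)$. It is acyclic, its terms are injective, and $Z^0(D)=U^0\oplus0$ is injective. The maps $l\mapsto(\iota l,\iota dl)$ are injective and commute with the differentials, since both $d(\iota l,\iota dl)$ and the image of $dl$ equal $(\iota dl,0)$. Put $X=D/L$.

The complex $X$ is acyclic because $D$ and $L$ are. Its terms are $A/R$-cotorsion: $\operatorname{Ext}^1_A(F,X^j)\cong\operatorname{Ext}^2_A(F,L^j)=0$ for $F\in\mathsf E$, because $D^j$ is injective. The sequence $0\to Z^0(L)\to Z^0(D)\to Z^0(X)\to0$ is exact; for the surjectivity, lift $x\in Z^0(X)$ to $v\in D^0$, note that $dv$ is a cocycle in $L^1$, write $dv=dl$ with $l\in L^0$, and replace $v$ by $v-l$. Since $Z^0(D)$ is injective,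
\[
\operatorname{Ext}^1_A(F_0,Z^0(X))\cong\operatorname{Ext}^2_A(F_0,M)\ne0 ,
\]
so $Z^0(X)$ is not $A/R$-cotorsion.
\end{proof}

The two conditions pull in opposite directions. As $\mathsf E$ is closed under syzygies, (i) gives $\operatorname{Ext}^i_A(F_0,P)=0$ for all $i\ge2$, and then the fact on top Ext forces $\operatorname{pd}_AF_0=\infty$. We look for a module of infinite projective dimension whose higher Ext groups with values in projective modules all vanish.

\section{The algebra generated by $\aleph_\omega$ commuting idempotents}\label{sec:B}

Let $k$ be a countable field, let $\kappa=\aleph_\omega=\bigcup_n\omega_n$, and put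
\[
B=k[e_a:a\in\kappa]/(e_a^2-e_a).
\]
The products $e_\sigma=\prod_{a\in\sigma}e_a$ over finite subsets $\sigma\subset\kappa$ form a $k$-basis of $B$. For $\Sigma\subset\kappa$ let $B_\Sigma$ be the subalgebra generated by the $e_a$ with $a\in\Sigma$. Then $B$ is a free $B_\Sigma$-module with basis the $e_\sigma$, $\sigma\subset\kappa\setminus\Sigma$. Since $k$ is countable, $|B_\Sigma|\le\max(|\Sigma|,\aleph_0)$, and $|B|=\aleph_\omega$. A \emph{support} of $x\in B$ is a finite set $\Sigma$ with $x\in B_\Sigma$. For finite $\Sigma$ the algebra $B_\Sigma$ is the algebra of all functions $\{0,1\}^\Sigma\to k$, a finite product of copies of $k$. Hence $B$ is von Neumann regular. It is the algebra of $k$-valued functions on the cube $\{0,1\}^\kappa$ that depend on finitely many coordinates, and $e_a$ is the $a$-th coordinate function.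

The independence of the $e_a$ enters through the ring homomorphism $\rho_\Sigma\colon B\to B_\Sigma$ that fixes $e_a$ for $a\in\Sigma$ and sends $e_a$ to $1$ for $a\notin\Sigma$. It is $B_\Sigma$-linear, and
\begin{equation}\label{eq:cancel}
\rho_\Sigma(e_bx)=x\qquad\text{for }x\in B_\Sigma,\ b\notin\Sigma .
\end{equation}
In particular $e_bx\ne0$ if $0\ne x\in B_\Sigma$ and $b\notin\Sigma$. For a free module $P=B^{(\Omega)}$ we put $P_\Sigma=B_\Sigma^{(\Omega)}\subset P$ and apply $\rho_\Sigma$ coordinatewise; then \eqref{eq:cancel} holds for $x\in P_\Sigma$.

Let $\mathcal N$ be the class of $B$-modules $N$ such that $e_aN$ is a projective $B$-module for every $a\in\kappa$. Since $B=Be_a\times B(1-e_a)$, this is the same as asking that $e_aN$ be projective over the ring $Be_a$. The faces $\{x_a=1\}$ cover the cube except for the origin, so a module in $\mathcal N$ is projective on each face and is unconstrained at the origin. The basic example is the residue field at the origin.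

\begin{lemma}\label{lem:k0}
Let $\mathfrak m=\sum_{a\in\kappa}Be_a$ and $k_0=B/\mathfrak m\cong k$. Then $k_0\in\mathcal N$ and $\operatorname{pd}_Bk_0\ge2$.
\end{lemma}

\begin{proof}
We have $e_ak_0=0$ for all $a$, so $k_0\in\mathcal N$. If $\operatorname{pd}_Bk_0\le1$, then $\mathfrak m$ is projective, and by Kaplansky's theorem it is a direct sum of nonzero principal ideals. As $B$ is regular, $\mathfrak m=\bigoplus_{i\in\Lambda}Bh_i$ with nonzero idempotents $h_i$. They are orthogonal, because $h_ih_{i'}\in Bh_i\cap Bh_{i'}=0$ for $i\ne i'$. Hence the component of $x\in\mathfrak m$ in $Bh_i$ is $h_ix$.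

Suppose $\Lambda$ is infinite. Choose a countably infinite $\Lambda_0\subset\Lambda$ and, as $\kappa$ is uncountable, an index $a$ outside chosen supports of all $h_i$, $i\in\Lambda_0$. Then $h_ie_a\ne0$ for all $i\in\Lambda_0$, so $e_a\in\mathfrak m$ has infinitely many nonzero components, which is absurd. Suppose $\Lambda$ is finite. Then $\mathfrak m=Bh$ with $h=\sum_ih_i$ idempotent. For $a$ outside a support of $h$ we have $e_a(1-h)=0$, hence $h=1$, contradicting $\mathfrak m\neq B$.
\end{proof}

Uncountability matters here: with only countably many generators $e_0,e_1,\dots$ the ideal $\mathfrak m$ would be the direct sum of the ideals generated by the orthogonal idempotents $h_n=e_n\prod_{m<n}(1-e_m)$, since $e_n=\sum_{m\le n}e_nh_m$.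

The main result of this section is condition (i) of Proposition~\ref{prop:criterion} for the class $\mathcal N$.

\begin{proposition}\label{prop:vanish}
$\operatorname{Ext}^i_B(N,P)=0$ for all $N\in\mathcal N$, all projective $B$-modules $P$, and all $i\ge2$.
\end{proposition}

The mechanism is visible for $N=k_0$ in degree one.

\begin{example}\label{ex:cyclic}
Let $\mathfrak m_n=\sum_{a\in\omega_n}Be_a$, so that $k_0=\varinjlim_nB/\mathfrak m_n$, and let $P$ be free. The group $\operatorname{Ext}^1_B(B/\mathfrak m_n,P)$ is the quotient of $\operatorname{Hom}_B(\mathfrak m_n,P)$ by the maps $x\mapsto xp$, $p\in P$. We claim that the restriction map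
\[
\operatorname{Ext}^1_B(B/\mathfrak m_{n+1},P)\to\operatorname{Ext}^1_B(B/\mathfrak m_n,P)
\]
is zero. Let $\phi\colon\mathfrak m_{n+1}\to P$ be $B$-linear. The $\aleph_n$ elements $\phi(e_a)$, $a\in\omega_n$, lie in $P_\Sigma$ for a set $\Sigma\supset\omega_n$ with $|\Sigma|=\aleph_n$. Choose $b\in\omega_{n+1}\setminus\Sigma$. For $a\in\omega_n$,
\[
e_b\,\phi(e_a)=\phi(e_ae_b)=e_a\,\phi(e_b).
\]
Apply $\rho_\Sigma$. By \eqref{eq:cancel}, $\phi(e_a)=e_ap$ with $p=\rho_\Sigma(\phi(e_b))$, so $\phi(x)=xp$ for all $x\in\mathfrak m_n$.
\end{example}

The index $b$ plays two roles in the example. Because $b\in\omega_{n+1}$, the idempotent $e_b$ annihilates the class of $\phi$. Because $b\notin\Sigma$, it can be canceled after restriction to $\mathfrak m_n$. The next lemma isolates both roles in every degree. Recall that $\operatorname{Ext}^j_B(M,P)$ is a module over the commutative ring $B$, that the action can be computed through $M$ or through $P$, and that maps induced by $B$-homomorphisms are $B$-linear.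

\begin{lemma}\label{lem:two}
Let $P$ be a free $B$-module and $M$ a $B$-module.
\begin{enumerate}
\item[(a)] If $e_bM$ is projective, then $e_b\operatorname{Ext}^j_B(M,P)=0$ for all $j\ge1$.
\item[(b)] Suppose $M=B\otimes_{B_{\Sigma_0}}N'$, where $|\Sigma_0|\le\aleph_n$ and $N'$ is a $B_{\Sigma_0}$-module with $|N'|\le\aleph_n$. Then a nonzero element of $\operatorname{Ext}^j_B(M,P)$, $j\geq1$, is annihilated by $e_b$ for at most $\aleph_n$ indices $b$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Multiplication by $e_b$ on $M$ factors through the projective module $e_bM$.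

(b) Put $B'=B_{\Sigma_0}$. Since $|B'|,|N'|\le\aleph_n$, there is a free resolution $(F_\bullet,\partial)$ of $N'$ over $B'$ with all ranks $\le\aleph_n$. As $B$ is free over $B'$, the complex $B\otimes_{B'}F_\bullet$ is a free resolution of $M$, so $\operatorname{Ext}^j_B(M,P)$ is the cohomology of $\operatorname{Hom}_{B'}(F_\bullet,P)$, with $B$ acting through $P$. Let a class $c$ be represented by a cocycle $\phi\colon F_j\to P$. The values of $\phi$ on a basis lie in $P_\Sigma$ for some $\Sigma\supset\Sigma_0$ with $|\Sigma|\le\aleph_n$, and then $\phi(F_j)\subset P_\Sigma$. Suppose $e_bc=0$ for some $b\notin\Sigma$, that is, $e_b\phi=\psi\partial$ with $\psi\colon F_{j-1}\to P$ linear over $B'$. Applying $\rho_\Sigma$ and \eqref{eq:cancel} gives $\phi=(\rho_\Sigma\psi)\partial$, and $\rho_\Sigma\psi$ is $B'$-linear. Hence $c=0$.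
\end{proof}

Part (b) is the only place where the second argument has to be free. It also explains why $N$ will be approximated by modules extended from small subalgebras, and not by its own $B$-submodules: the resolution must not involve the idempotent that is to be canceled.

\begin{proof}[Proof of Proposition~\ref{prop:vanish}]
We may assume that $P$ is free. For $N\in\mathcal N$, Kaplansky's theorem gives decompositions
\begin{equation}\label{eq:dec}
e_aN=\bigoplus_{i\in\Lambda_a}Bc_{a,i},\qquad c_{a,i}\neq0,\qquad \operatorname{ann}_B(c_{a,i})=B(1-h_{a,i}),\qquad h_{a,i}^2=h_{a,i}\in B,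
\end{equation}
where $c_{a,i}$ corresponds to $h_{a,i}$ under an isomorphism $Bc_{a,i}\cong Bh_{a,i}$. Note that $e_ac_{a,i}=c_{a,i}$.

\emph{Step 1: reduction to $|N|\le\aleph_\omega$.} The plan is to exhaust $N$ in countably many steps of sizes $\aleph_n$, which is possible only for $|N|\le\aleph_\omega$; Eklof's lemma reduces to this case. Call a submodule $W\subset N$ \emph{adapted} if for each $a$ there is $\Lambda'_a\subset\Lambda_a$ with $e_aW=\bigoplus_{i\in\Lambda'_a}Bc_{a,i}$. Sums of two adapted submodules and unions of chains of adapted submodules are adapted; one takes the union of the index sets. If $W'\subset W''$ are adapted, with index sets $\Lambda'_a\subset\Lambda''_a$, then $e_a(W''/W')\cong e_aW''/e_aW'\cong\bigoplus_{i\in\Lambda''_a\setminus\Lambda'_a}Bc_{a,i}$, so $W''/W'\in\mathcal N$.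

Every $y\in N$ lies in an adapted $W$ with $|W|\le\aleph_\omega$. Put $W^0=By$, and let $W^{m+1}$ be the sum of $W^m$ and all $Bc_{a,i}$ such that $e_aw$ has a nonzero $i$-th component for some $w\in W^m$. Each step adds at most $\aleph_\omega$ cyclic modules of cardinality $\le\aleph_\omega$. Put $W=\bigcup_mW^m$, and let $\Lambda'_a$ be the set of $i$ for which some element of $e_aW$ has a nonzero $i$-th component. Then $e_aW\subset\bigoplus_{i\in\Lambda'_a}Bc_{a,i}$ by definition, and conversely $c_{a,i}=e_ac_{a,i}\in e_aW$ for $i\in\Lambda'_a$.

Enumerate $N=\{y_\alpha:\alpha<\lambda\}$, choose such $W_\alpha\ni y_\alpha$, and put $V_0=0$, $V_{\alpha+1}=V_\alpha+W_\alpha$, with unions at limit ordinals. All $V_\alpha$ are adapted. The quotient $V_{\alpha+1}/V_\alpha$ lies in $\mathcal N$ and is an image of $W_\alpha$, so it has cardinality $\le\aleph_\omega$. By Eklof's lemma we may assume $|N|\le\aleph_\omega$.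

\emph{Step 2: descent to small subalgebras.} We construct increasing sequences of subsets $\kappa_n\subset\kappa$ and $N_n\subset N$ with
\[
|\kappa_n|=\aleph_n,\qquad|N_n|\le\aleph_n,\qquad\textstyle\bigcup_n\kappa_n=\kappa,\qquad\bigcup_nN_n=N,
\]
such that, with $B_n=B_{\kappa_n}$, the set $N_n$ is a $B_n$-submodule and $e_aN_n$ is projective over $B_n$ for all $a\in\kappa_n$. Write $N$ as an increasing union of subsets $N^{(n)}$ with $|N^{(n)}|\le\aleph_n$, and put $\kappa_{-1}=N_{-1}=\varnothing$. Given $\kappa_{n-1}$ and $N_{n-1}$, let $\kappa^0=\kappa_{n-1}\cup\omega_n$ and let $N^0$ be the $B_{\kappa^0}$-submodule generated by $N_{n-1}\cup N^{(n)}$. Given $\kappa^m$ and $N^m$ of cardinality $\le\aleph_n$, write for each $a\in\kappa^m$ and $y\in N^m$ the element $e_ay$ as a finite sum $\sum_ib_ic_{a,i}$ of its nonzero components in \eqref{eq:dec}. Let $\kappa^{m+1}$ be the union of $\kappa^m$ and supports of all these $b_i$ and $h_{a,i}$, and let $N^{m+1}$ be the $B_{\kappa^{m+1}}$-submodule generated by $N^m$ and these $c_{a,i}$. Both sets have cardinality $\le\aleph_n$; this uses that $k$ is countable. Put $\kappa_n=\bigcup_m\kappa^m$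 and $N_n=\bigcup_mN^m$.

Fix $a\in\kappa_n$ and let $\Lambda'_a$ be the set of $i$ such that $c_{a,i}$ was added for this $a$. Each $y\in N_n$ lies in some $N^m$ with $a\in\kappa^m$, so $e_ay\in\bigoplus_{i\in\Lambda'_a}B_nc_{a,i}$; conversely $c_{a,i}=e_ac_{a,i}\in e_aN_n$ for $i\in\Lambda'_a$. Thus $e_aN_n=\bigoplus_{i\in\Lambda'_a}B_nc_{a,i}$. For such $i$ we have $h_{a,i}\in B_n$, and the isomorphism $Bc_{a,i}\cong Bh_{a,i}$ restricts to $B_nc_{a,i}\cong B_nh_{a,i}$, a direct summand of $B_n$.

\emph{Step 3: the transition maps vanish on Ext.} Put $M_n=B\otimes_{B_n}N_n$ and let $\mu_n\colon M_n\to M_{n+1}$ be the map $x\otimes y\mapsto x\otimes y$. Let $j\ge1$ and $c\in\operatorname{Ext}^j_B(M_{n+1},P)$. For $b\in\kappa_{n+1}$ the module $e_bM_{n+1}=B\otimes_{B_{n+1}}e_bN_{n+1}$ is projective, so $e_bc=0$ by Lemma~\ref{lem:two}(a). Then $\mu_n^*c\in\operatorname{Ext}^j_B(M_n,P)$ is annihilated by $e_b$ for $\aleph_{n+1}$ indices $b$, and Lemma~\ref{lem:two}(b) gives $\mu_n^*c=0$.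

\emph{Step 4: passage to the limit.} The multiplication map $\varinjlim_nM_n\to N$ is surjective since $\bigcup N_n=N$. It is injective: if $\sum_ix_i\otimes y_i\in M_n$ has $\sum_ix_iy_i=0$, choose $n'\ge n$ with all $x_i\in B_{n'}$; the image in $M_{n'}$ is $1\otimes\sum_ix_iy_i=0$. So there is the telescope exact sequence
\[
0\to\bigoplus_nM_n\xrightarrow{\ \sigma\ }\bigoplus_nM_n\to N\to0,\qquad\sigma(v)=v-\mu_n(v)\ \text{ for }v\in M_n .
\]
On $\prod_n\operatorname{Ext}^j_B(M_n,P)$ the induced map is $\sigma^*(c_n)_n=(c_n-\mu_n^*c_{n+1})_n$, which is the identity for $j\ge1$ by Step 3. For $i\ge2$ the map $\sigma^*$ is surjective in degree $i-1\ge1$ and injective in degree $i$, so the long exact sequence gives $\operatorname{Ext}^i_B(N,P)=0$.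
\end{proof}

The proof uses two properties of $\aleph_\omega$: it is the limit of a sequence of length $\omega$, so that the telescope is available, and the cardinals in this sequence increase strictly, so that Step 3 finds a fresh idempotent at each stage. Remark~\ref{rem:alephn} shows that the proposition fails for $\kappa=\aleph_n$, $1\le n<\omega$.

\section{A matrix ring over $B$ and its diagonal subring}\label{sec:A}

We need rings $R\subset A$ such that projectivity over $R$ expresses the condition ``each $e_aN$ is projective'' and nothing more. The obstacle is that the submodules $e_aN\subset N$ overlap. We separate them by replacing $N$ with the group of column vectors $N\oplus\bigoplus_ae_aN$, on which matrices over $B$ act. The subring $R$ consists of diagonal matrices. In row $a$ it contains all of $Be_a$, so it detects the projectivity of $e_aN$; in the row that carries $N$ itself it contains only the scalars $k$, so it imposes no condition there.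

Let $J=\kappa\sqcup\{*\}$ and $e_*=1\in B$. We work inside the ring of $J\times J$ matrices over $B$ with finitely many nonzero entries in each row and each column, and write $xE_{ij}$ for the matrix with the single entry $x$ in position $(i,j)$. Let
\[
A_0=\bigoplus_{i,j\in J}e_ie_jB\,E_{ij},\qquad\varepsilon_j=e_jE_{jj},\qquad f=\varepsilon_*=E_{**},
\]
and let $u$ be the diagonal matrix with entry $e_a$ in position $(a,a)$, $a\in\kappa$, and $0$ in position $(*,*)$. The set $A_0$ is closed under multiplication, the $\varepsilon_j$ are orthogonal idempotents, and the idempotent $f+u=\operatorname{diag}(e_j)_{j\in J}$ acts on $A_0$ as the identity from both sides. Put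
\[
A=A_0\oplus ku,\qquad S=ku\oplus\bigoplus_{a\in\kappa}Be_aE_{aa},\qquad R=kf\oplus S .
\]
Then $A$ is a ring with unit $1=f+u$, $A_0$ is a two-sided ideal with $A/A_0\cong k$, and $fAf=BE_{**}$, which we identify with $B$. The subring $R\subset A$ is commutative, has the same unit, and is the product of the rings $kf$ and $S$. For $a\in\kappa$ we have $\varepsilon_aR=Be_aE_{aa}\cong Be_a$.

\begin{lemma}\label{lem:rings}
\begin{enumerate}
\item[(a)] $A$ is a projective left $R$-module, generated by $\aleph_\omega$ elements and not by fewer.
\item[(b)] $A$ and $R$ are von Neumann regular. Hence $\mathsf E$ is the class of all $A$-modules that are projective over $R$.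
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $A=fA\oplus uA$ as left $R$-modules. On $fA=\bigoplus_je_jB\,E_{*j}$ the ring $R=kf\times S$ acts through $kf\cong k$, so $fA$ is a direct sum of $\dim_kfA=\aleph_\omega$ copies of the projective module $Rf$. In particular $A$ cannot be generated by fewer than $\aleph_\omega$ elements. On the other summand $R$ acts through $S$, and
\[
uA=S\oplus\bigoplus_{a\in\kappa,\ j\in J,\ j\ne a}e_ae_jB\,E_{aj}.
\]
The map $yE_{aj}\mapsto yE_{aa}$ is an isomorphism of $S$-modules from $e_ae_jB\,E_{aj}$ onto the ideal of $S$ generated by the idempotent $e_ae_jE_{aa}$: on both sides $u$ acts as the identity, $xE_{aa}$ acts as multiplication by $x$, and the $xE_{a'a'}$ with $a'\ne a$ act as zero. So $uA$ is a direct sum of $\aleph_\omega$ cyclic projective modules.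

(b) It suffices to place each element in a regular subring. Let $x=x_0+\lambda1\in A$ with $x_0\in A_0$, $\lambda\in k$. Choose a finite $J'\subset J$ such that $x_0$ has nonzero entries only in $J'\times J'$, and a finite $\Sigma\supset J'\cap\kappa$ with all entries in $B_\Sigma$. The ring $\Lambda$ of $J'\times J'$ matrices over $B_\Sigma$ is a finite product of matrix algebras over $k$, hence regular. For $\varepsilon=\sum_{j\in J'}\varepsilon_j\in\Lambda$ the corner $\varepsilon\Lambda\varepsilon$ is regular, since $z=zyz$ implies $z=z(\varepsilon y\varepsilon)z$ for $z\in\varepsilon\Lambda\varepsilon$. This corner is contained in $A_0$ and contains $x_0$. So $x=(x_0+\lambda\varepsilon)+\lambda(1-\varepsilon)$ lies in the regular subring $\varepsilon\Lambda\varepsilon\times k(1-\varepsilon)$ of $A$. Each element of $R$ lies in a subring $kf\times\prod_{a\in J'}Be_aE_{aa}\times k(u-\sum_{a\in J'}\varepsilon_a)$ with $J'\subset\kappa$ finite, which is a product of regular rings.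
\end{proof}

We now compare $A$-modules with $B$-modules by means of the functors $Y\mapsto fY$ and $N\mapsto Af\otimes_BN$. Let $k_\infty=A/A_0$, viewed as a left $A$-module.

\begin{lemma}\label{lem:compare}
\begin{enumerate}
\item[(a)] $\operatorname{Ext}^i_A(Af\otimes_BN,Y)\cong\operatorname{Ext}^i_B(N,fY)$ for all $i\ge0$, all $B$-modules $N$ and all $A$-modules $Y$.
\item[(b)] For every $A$-module $Y$ there is an exact sequence $0\to Af\otimes_BfY\to Y\to k_\infty^{(\Lambda)}\to0$ for some set $\Lambda$, and $\operatorname{pd}_Ak_\infty\le1$.
\item[(c)] If $Y\in\mathsf E$, then $fY\in\mathcal N$. If $P$ is a projective $A$-module, then $fP$ is a projective $B$-module.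
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The right $B$-module $Af=\bigoplus_je_jB\,E_{j*}$ is projective, so $Af\otimes_B-$ is exact. It sends $B$ to the projective $A$-module $Af$, so it preserves projectives. It is left adjoint to $\operatorname{Hom}_A(Af,-)$, which is the functor $Y\mapsto fY$. Apply it to a projective resolution of $N$.

(b) Let $N=fY$. For $j\in J$ we have $(e_jE_{*j})(e_jE_{j*})=e_jE_{**}$ and $(e_jE_{j*})(e_jE_{*j})=\varepsilon_j$. So multiplication by these two elements of $A$ gives mutually inverse bijections
\begin{equation}\label{eq:rows}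
e_jE_{j*}\colon e_jN\to\varepsilon_jY,\qquad e_jE_{*j}\colon\varepsilon_jY\to e_jN .
\end{equation}
The summand $e_jB\,E_{j*}\otimes_BN$ of $Af\otimes_BN$ is identified with $e_jN$ by $y\mapsto e_jE_{j*}\otimes y$, so the multiplication map $Af\otimes_BN\to Y$ carries it bijectively onto $\varepsilon_jY$. The sum of the subgroups $\varepsilon_jY$ is direct, by orthogonality, and equals $A_0Y$. Hence the map is injective, and its cokernel $Y/A_0Y$ is a module over the field $A/A_0$. Finally, $A\varepsilon_j$ is the $j$-th column of $A_0$, so $A_0=\bigoplus_jA\varepsilon_j$ is a projective left ideal.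

(c) Let $a\in\kappa$. Since $(xE_{aa})(e_aE_{a*})=(e_aE_{a*})(xE_{**})$ for $x\in Be_a$, the bijection \eqref{eq:rows} is an isomorphism of modules over $Be_a\cong\varepsilon_aR$. If $Y$ is projective over $R=\varepsilon_aR\times(1-\varepsilon_a)R$, then $\varepsilon_aY$ is projective over $\varepsilon_aR$, so $e_aN$ is projective over $Be_a$. The second claim holds because the left $B$-module $fA\cong\bigoplus_je_jB$ is projective.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
In view of Lemma~\ref{lem:rings}, it remains to verify the two conditions of Proposition~\ref{prop:criterion}.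

(i) Let $F\in\mathsf E$ and let $P$ be projective. By Lemma~\ref{lem:compare}(a), (b) there is an exact sequence
\[
0=\operatorname{Ext}^2_A(k_\infty^{(\Lambda)},P)\to\operatorname{Ext}^2_A(F,P)\to\operatorname{Ext}^2_A(Af\otimes_BfF,P)\cong\operatorname{Ext}^2_B(fF,fP),
\]
and the last group is zero by Lemma~\ref{lem:compare}(c) and Proposition~\ref{prop:vanish}.

(ii) Let $F_0=Af\otimes_Bk_0=\bigoplus_je_jB\,E_{j*}\otimes_Bk_0$. The summands with $j\in\kappa$ are isomorphic to $e_jk_0=0$. Hence $F_0=fF_0$ is one-dimensional over $k$ and $SF_0=0$, so $F_0\cong Rf$ is projective over $R$, and $F_0\in\mathsf E$. By Lemma~\ref{lem:k0} there is a $B$-module $G$ with $\operatorname{Ext}^2_B(k_0,G)\ne0$. For $M=Af\otimes_BG$ we have $fM=fAf\otimes_BG=G$, so $\operatorname{Ext}^2_A(F_0,M)\cong\operatorname{Ext}^2_B(k_0,G)\ne0$.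
\end{proof}

\section{Fewer than $\aleph_\omega$ generators}\label{sec:small}

We return to an arbitrary $R\to A$ with $A$ projective over $R$. By Lemma~\ref{lem:shift}(b) and Eklof's lemma, the cocycle property would follow if every $F\in\mathsf E$ were a transfinite extension of small members of $\mathsf E$ of finite projective dimension. Such a filtration by small modules need not exist. Let $R$ be an uncountable field, $A=R[x]$ and $F=R(x)$. The quotient of $F$ by a nonzero proper submodule is a nonzero torsion module, hence not flat; and $F$ is not countably generated, since the elements $1/(x-c)$, $c\in R$, are linearly independent over $R$. So although $A$ is countably generated over $R$, the module $F$ is not a transfinite extension of countably generated flat modules. We shall use chains of submodules that lie in $\mathsf E$ and give up control of the quotients. The following lemma turns such a chain into a transfinite extension, one homological degree higher.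

\begin{lemma}\label{lem:chain}
Let $\lambda$ be a limit ordinal and $(F_\alpha)_{\alpha<\lambda}$ a direct system of modules, with arbitrary transition maps, such that $F_\gamma=\varinjlim_{\alpha<\gamma}F_\alpha$ for all limit $\gamma<\lambda$. Then in the exact sequence
\[
0\to H\to\bigoplus_{\alpha<\lambda}F_\alpha\to\varinjlim_{\alpha<\lambda}F_\alpha\to0
\]
the kernel $H$ is a transfinite extension of the modules $F_\beta$, $\beta<\lambda$.
\end{lemma}

\begin{proof}
For $\gamma\le\lambda$ put $T_\gamma=\bigoplus_{\alpha<\gamma}F_\alpha$, $F_\gamma^-=\varinjlim_{\alpha<\gamma}F_\alpha$ and $H_\gamma=\ker(T_\gamma\to F^-_\gamma)$. The $H_\gamma$ increase, $H_0=0$ and $H_\lambda=H$. Let $\gamma$ be a limit ordinal and $t\in H_\gamma$. Then $t\in T_\beta$ for some $\beta<\gamma$, and its image in $F_\beta$ dies in some $F_{\beta'}$ with $\beta\le\beta'<\gamma$; as $F^-_{\beta'+1}=F_{\beta'}$, we get $t\in H_{\beta'+1}$. So the chain is continuous. For $\gamma<\lambda$, the module $H_{\gamma+1}=\ker(T_\gamma\oplus F_\gamma\to F_\gamma)$ consists of the pairs $(t,-\bar t)$, where $\bar t$ is the image of $t$ in $F_\gamma$. The projection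 $H_{\gamma+1}\to T_\gamma$ is an isomorphism that restricts to the identity on $H_\gamma$. Hence $H_{\gamma+1}/H_\gamma\cong T_\gamma/H_\gamma\cong F_\gamma^-$, which is $0$ for $\gamma=0$, $F_\gamma$ for limit $\gamma$, and $F_{\gamma-1}$ for successor $\gamma$.
\end{proof}

To produce small flat approximations we work with presentations. Let $Q=A^{(T)}$ be the free module with basis $T$; for a finite set $\Delta\subset Q$ let $\operatorname{supp}\Delta\subset T$ be the finite set of basis elements that occur in $\Delta$. \emph{Villamayor's criterion} states that, for a submodule $K\subset Q$, the module $Q/K$ is flat if and only if for every finite $\Delta\subset K$ there is a homomorphism $\theta_\Delta\colon Q\to K$ that fixes every element of $\Delta$. Redefining $\theta_\Delta$ to be zero on $T\setminus\operatorname{supp}\Delta$ does not change its values on $\Delta$, so we always assume this normalization.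

Let $Q/K$ be flat and fix the maps $\theta_\Delta$. A pair of subsets $T'\subset T$, $G'\subset K$ is \emph{saturated} if
\begin{enumerate}
\item[(C1)] $\operatorname{supp}\{z\}\subset T'$ for all $z\in G'$;
\item[(C2)] $\theta_\Delta(t)\in G'$ for all finite $\Delta\subset G'$ and all $t\in\operatorname{supp}\Delta$.
\end{enumerate}
For a saturated pair the module $A^{(T')}/AG'$ is defined by (C1), and it is flat: a finite subset of $AG'$ lies in $A\Delta$ for some finite $\Delta\subset G'$, and $\theta_\Delta$ fixes $A\Delta$ and maps $A^{(T')}$ into $AG'$ by (C2). The union of a chain of saturated pairs is saturated, and the module attached to the union is the direct limit of the modules attached to the members. Every pair of cardinality $\le\mu$, with $\mu$ infinite, is contained in a smallest saturated pair, which has cardinality $\le\mu$: add the required elements and repeat $\omega$ times, noting that a set of cardinality $\le\mu$ has at most $\mu$ finite subsets.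

\begin{lemma}\label{lem:pd}
Let $m<\omega$. A flat $A$-module $F$ that has a presentation with at most $\aleph_m$ generators and at most $\aleph_m$ relations satisfies $\operatorname{pd}_AF\le m+1$.
\end{lemma}

The case $m=0$ is the standard fact that countably presented flat modules have projective dimension at most one; see also \cite{Sim}.

\begin{proof}
Write $F=Q/K$ with $Q=A^{(T)}$, $K=AG$ and $|T|,|G|\le\aleph_m$.

Let $m=0$ and $G=\{z_0,z_1,\dots\}$. Define finite subsets of $K$ by $\Delta_0=\{z_0\}$ and $\Delta_{n+1}=\Delta_n\cup\{z_{n+1}\}\cup\theta_n(\operatorname{supp}\Delta_n)$, where $\theta_n=\theta_{\Delta_n}$; put $\theta_{-1}=0$. The image of $\theta_{n-1}$ lies in $A\Delta_n$, so $\theta_n\theta_{n-1}=\theta_{n-1}$. Each $z\in K$ is fixed by $\theta_n$ for all large $n$. Define $\iota\colon K\to Q^{(\omega)}$ by $\iota(z)=(z-\theta_{n-1}z)_{n\ge0}$ and $r\colon Q^{(\omega)}\to K$ by $r((q_n)_n)=\sum_n\theta_nq_n$. Then $r\iota(z)=\sum_n(\theta_nz-\theta_{n-1}z)=z$. So $K$ is projective and $\operatorname{pd}F\le1$.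

Let $m\ge1$, and list $T\sqcup G=\{x_\alpha:\alpha<\omega_m\}$, with repetitions if necessary. Start from the empty pair, let the $(\alpha+1)$-st pair be the smallest saturated pair containing the $\alpha$-th pair and $x_\alpha$, and take unions at limit ordinals. Each pair has cardinality $\le\aleph_{m-1}$, so the attached flat module $F_\alpha$ has $\operatorname{pd}F_\alpha\le m$ by induction. The union of all pairs is $(T,G^+)$ with $G\subset G^+\subset K$, so $\varinjlim_\alpha F_\alpha=Q/K=F$. In the sequence of Lemma~\ref{lem:chain}, $\operatorname{pd}H\le m$ by Auslander's lemma and $\operatorname{pd}\bigoplus_\alpha F_\alpha\le m$. Hence $\operatorname{pd}F\le m+1$.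
\end{proof}

The modules attached to saturated pairs are flat, but they have no reason to be projective over $R$. For $F\in\mathsf E$ we impose two more closure conditions, which force the approximation to be a partial sum of a fixed decomposition of $F$ over $R$. This is where the generators of $A$ over $R$ enter.

Let $\Gamma$ generate $A$ as a left $R$-module, with $|\Gamma|\le\nu$ and $\nu$ infinite. Let $F\in\mathsf E$. Choose a surjection $\pi\colon Q=A^{(T)}\to F$ with kernel $K$ and maps $\theta_\Delta$ as above. Since $F$ is projective over $R$, there is an $R$-linear map $s\colon F\to Q$ with $\pi s=\mathrm{id}$, and by Kaplansky's theorem $F=\bigoplus_{i\in\Xi}P_i$ over $R$, with $P_i$ generated by a countable set $D_i$. For $\Xi'\subset\Xi$ put $P_{\Xi'}=\bigoplus_{i\in\Xi'}P_i$. A subset $\tau=T'\sqcup G'\sqcup\Xi'$ of $T\sqcup K\sqcup\Xi$ is \emph{closed} if it satisfies (C1), (C2) and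
\begin{enumerate}
\item[(C3)] $gt-s\pi(gt)\in G'$ and $\pi(gt)\in P_{\Xi'}$ for all $t\in T'$, $g\in\Gamma$;
\item[(C4)] $\operatorname{supp}\{s(p)\}\subset T'$ for all $i\in\Xi'$, $p\in D_i$.
\end{enumerate}
For closed $\tau$ put $F_\tau=A^{(T')}/AG'$.

\begin{lemma}\label{lem:approx}
\begin{enumerate}
\item[(a)] If $\tau$ is closed, then $\pi$ induces an injective map $F_\tau\to F$ with image $P_{\Xi'}$, and $F_\tau\in\mathsf E$.
\item[(b)] The set $T\sqcup K\sqcup\Xi$ is closed, with $F_\tau=F$. The union $\tau$ of a chain of closed sets $\tau_\alpha$ is closed, and $F_\tau=\bigcup_\alpha F_{\tau_\alpha}$ inside $F$.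
\item[(c)] Every subset of cardinality $\le\mu$, where $\mu\ge\nu$, is contained in a smallest closed set, its \emph{closure}, which has cardinality $\le\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every $y\in A^{(T')}$ can be written as $y=\sum_lr_lg_lt_l$ with $r_l\in R$, $g_l\in\Gamma$, $t_l\in T'$. If $\pi(y)=0$, then, as $s\pi$ is $R$-linear,
\[
y=y-s\pi(y)=\sum_lr_l\bigl(g_lt_l-s\pi(g_lt_l)\bigr)\in AG'
\]
by (C3). This gives injectivity. Also $\pi(y)=\sum_lr_l\pi(g_lt_l)\in P_{\Xi'}$ by (C3), and by (C4) the image contains $p=\pi(s(p))$ for all $p\in D_i$, $i\in\Xi'$. So the image is $P_{\Xi'}$, which is projective over $R$; and $F_\tau$ is flat by (C1), (C2).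

(b), (c) Each of the four conditions says that if a certain finite set lies in $\tau$, then certain further elements lie in $\tau$. These are finitely many for (C1) and (C2), at most $\nu$ for (C3) and a given $t$ (the second half of (C3) asks that the finitely many $i$ in which $\pi(gt)$ has a nonzero component lie in $\Xi'$), and countably many for (C4) and a given $i$. Conditions of this form pass to unions of chains and to intersections, and adding the required elements $\omega$ times yields the closure with the stated bound. The formula for $F_\tau$ follows from (a).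
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
We may take $\nu=\aleph_n$ with $n<\omega$. Let $C$ be an acyclic complex of $A/R$-cotorsion modules, $Z^j=Z^j(C)$, and $F\in\mathsf E$. We prove by induction on $\mu=|\tau|$ that
\begin{equation}\label{eq:goal}
\operatorname{Ext}^1_A(F_\tau,Z^j)=0\qquad\text{for all }j\in\mathbb Z
\end{equation}
and all closed $\tau$. For $\tau=T\sqcup K\sqcup\Xi$ this is the theorem.

If $\mu\le\aleph_n$, then $\operatorname{pd}_AF_\tau\le n+1$ by Lemma~\ref{lem:pd}, and \eqref{eq:goal} follows from Lemma~\ref{lem:shift}(b). This is the only use of the hypothesis $\nu<\aleph_\omega$.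

Let $\mu>\aleph_n$ and $\tau=\{x_\alpha:\alpha<\mu\}$. Let $\tau_0$ be the closure of $\varnothing$, let $\tau_{\alpha+1}$ be the closure of $\tau_\alpha\cup\{x_\alpha\}$, and take unions at limit ordinals. The $\tau_\alpha$ are closed subsets of $\tau$ with union $\tau$, and $|\tau_\alpha|\le\max(\nu,|\alpha|)<\mu$ by Lemma~\ref{lem:approx}(c) and induction on $\alpha$. So \eqref{eq:goal} holds for the modules $F_\alpha=F_{\tau_\alpha}$, which form a continuous chain with union $F_\tau$. Lemma~\ref{lem:chain} gives an exact sequence $0\to H\to\bigoplus_\alpha F_\alpha\to F_\tau\to0$, and hence an exact sequence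
\[
\operatorname{Ext}^1_A(H,Z^{j-1})\to\operatorname{Ext}^2_A(F_\tau,Z^{j-1})\to\prod_{\alpha<\mu}\operatorname{Ext}^2_A(F_\alpha,Z^{j-1}).
\]
The left term is zero by Eklof's lemma. In the right term, $\operatorname{Ext}^2_A(F_\alpha,Z^{j-1})\cong\operatorname{Ext}^1_A(F_\alpha,Z^j)=0$ by Lemma~\ref{lem:shift}(b), since $F_\alpha\in\mathsf E$. So the middle term is zero, and it is isomorphic to $\operatorname{Ext}^1_A(F_\tau,Z^j)$ since $F_\tau\in\mathsf E$.
\end{proof}

Lemma~\ref{lem:chain} was used twice, with different outcomes. In Lemma~\ref{lem:pd} the approximations are only flat, each successor cardinal costs one degree, and the bound $m+1$ stays finite only below $\aleph_\omega$. In the last proof the approximations lie in $\mathsf E$, the shift isomorphism restores the lost degree, and the induction runs through all cardinals. The cardinal $\nu$ is the size at which the second regime becomes available.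

\begin{remark}\label{rem:alephn}
Define $B$, $\mathcal N$ and $k_0$ as in Section~\ref{sec:B}, but with $\kappa=\aleph_n$, $1\le n<\omega$. The proof of Lemma~\ref{lem:k0} uses only that $\kappa$ is uncountable, and $k_0$ is flat with one generator and $\aleph_n$ relations. So $d=\operatorname{pd}_Bk_0$ satisfies $2\le d\le n+1$ by Lemma~\ref{lem:pd}, and $\operatorname{Ext}^d_B(k_0,P)\ne0$ for some free $P$. Thus the analogue of Proposition~\ref{prop:vanish} is false for these $\kappa$.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
For $\nu<\aleph_\omega$ the cocycle property holds by Theorem~\ref{thm:small}. Let $\nu\ge\aleph_\omega$. Take $k$, $R\subset A$ and $F_0$ from Section~\ref{sec:A}, the complex $X$ from the proof of Proposition~\ref{prop:criterion}, and a $k$-algebra $A'$ with $\dim_kA'=\nu$, for instance a polynomial ring in $\nu$ variables. Consider $R\times k\to A\times A'$. A module over $A\times A'$ is a pair $(Y,Y')$ of an $A$-module and an $A'$-module. It is flat if and only if both components are flat, it is projective over $R\times k$ if and only if $Y$ is projective over $R$, and $\operatorname{Ext}^1((F,F'),(Y,0))=\operatorname{Ext}^1_A(F,Y)$.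 Hence the terms of the acyclic complex $(X,0)$ are $(A\times A')/(R\times k)$-cotorsion, while $(Z^0(X),0)$ is not, as the test module $(F_0,0)$ shows. The left $(R\times k)$-module $A\times A'$ is projective and generated by $\aleph_\omega+\nu=\nu$ elements, and it cannot be generated by fewer since $\dim_kA'=\nu$. For $\nu=\aleph_\omega$ the homomorphism $R\to A$ itself also serves, by Lemma~\ref{lem:rings}(a).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kap}
Kaplansky, \emph{Projective modules}, Ann. of Math. (1958).

\bibitem{Pos}
Leonid Positselski, \emph{Coderived and contraderived categories for a cotorsion pair, flat-type cotorsion pairs, and relative periodicity}, arXiv:2509.07645 (2025).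

\bibitem{Sim}
Simson, Math. Ann. \textbf{209} (1974).

\end{thebibliography}
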